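\title{Left Noetherian rings of differential operators on affine semigroup algebras}

\begin{abstract}
Let $K$ be a field of characteristic zero and let $N\subseteq\mathbb Z^d$ be an affine semigroup that generates $\mathbb Z^d$ as a group and spans a strongly convex cone. The semigroup $N$ is obtained from its scored closure by removing finitely many cosets $b_i+L_{\tau_i}$ of lattices attached to faces $\tau_i$ of the cone. We prove the conjecture of Saito and Takahashi that the ring of differential operators of $K[N]$ is left Noetherian if and only if every $\tau_i$ of codimension at least two is the intersection of those facets $\tau_j\supseteq\tau_i$ for which $b_i-b_j$ lies in the span of $\tau_j$. When the condition fails we write down a strictly increasing chain of left ideals. When it holds, the homogeneous components of the ring are cyclic in the degrees of a sublattice of finite index, and a finiteness lemma for families of polynomial ideals linked by moving linear factors gives the result.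
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $K$ be a field of characteristic zero and $R$ a finitely generated commutative $K$-algebra. The ring of $K$-linear differential operators of $R$ in the sense of Grothendieck is $D(R)=\bigcup_{k\ge0}D^k(R)$, where $D^{-1}(R)=0$ and
\[
D^k(R)=\{P\in\operatorname{Hom}_K(R,R): Pr-rP\in D^{k-1}(R)\text{ for all }r\in R\}.
\]
For a polynomial ring this is the Weyl algebra, which is Noetherian. For general $R$ the definition supplies no generators, and it is not visible from it whether $D(R)$ is Noetherian. For affine semigroup algebras the ring $D(R)$ can be written down explicitly, and the question becomes one about the lattice points that the semigroup misses. This paper answers it for left ideals.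

Throughout, $\mathbb N=\{0,1,2,\dots\}$, $d\ge1$, and $A\subset\mathbb Z^d$ is a finite set with $\mathbb ZA=\mathbb Z^d$ whose cone $\mathcal C=\mathbb R_{\ge0}A$ is strongly convex, that is, contains no line. We put
\[
N=\mathbb NA,\qquad R=K[N]=\bigoplus_{x\in N}Kt^x,\qquad D=D(R).
\]
The words \emph{face} and \emph{facet} refer to $\mathcal C$, and $\mathcal C$ itself counts as a face. For a face $\tau$ let $L_\tau=\mathbb Z(A\cap\tau)$, and let $K\tau\subseteq K^d$ be the $K$-span of $A\cap\tau$. For a facet $\sigma$ let $F_\sigma$ be the integral linear form with $F_\sigma(\sigma)=0$, $F_\sigma\ge0$ on $\mathcal C$ and $F_\sigma(\mathbb Z^d)=\mathbb Z$; it measures the lattice distance from the hyperplane spanned by $\sigma$. Let $V_\sigma=F_\sigma(N)\subseteq\mathbb N$ be the semigroup of distances that occur in $N$. The \emph{scored closure} of $N$ is the semigroup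
\[
S=\{x\in\mathbb Z^d: F_\sigma(x)\in V_\sigma\text{ for all facets }\sigma\},
\]
and $N$ is \emph{scored} if $N=S$. Thus $N\subseteq S\subseteq\mathcal C\cap\mathbb Z^d$, and $N$ is scored when membership in $N$ is decided by the distances from the facets alone. This is the case if $N=\mathcal C\cap\mathbb Z^d$, and also if $d=1$, because then the only $F_\sigma$ is injective.

It is known that there are $b_1,\dots,b_r\in S$ and faces $\tau_1,\dots,\tau_r$ with
\begin{equation}\label{eq:standard}
N=S\setminus\bigcup_{i=1}^r\,(b_i+L_{\tau_i}),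
\end{equation}
and that the set of cosets $b_i+L_{\tau_i}$ is uniquely determined if the expression is irredundant. We fix an irredundant expression \eqref{eq:standard} and call its cosets the \emph{holes} of $N$. The codimension of the hole $b_i+L_{\tau_i}$ is the codimension of $\tau_i$ in $\mathbb R^d$. For each $i$ let
\[
B_i=\{\tau_j:\ \tau_j\text{ is a facet},\ \tau_j\supseteq\tau_i,\ b_i-b_j\in K\tau_j\},\qquad \tau_i'=\bigcap_{\sigma\in B_i}\sigma,
\]
where an empty intersection means $\mathcal C$. So $B_i$ records the holes of codimension one whose affine span contains the $i$-th hole, and $\tau_i'$ is a face containing $\tau_i$. Consider the condition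
\begin{equation}\label{eq:star}
\tau_i'=\tau_i\quad\text{for all }i\text{ with }\operatorname{codim}\tau_i\ge2.\tag{$\ast$}
\end{equation}
Saito and Takahashi \cite{ST} conjectured, for $K$ algebraically closed, that $D$ is left Noetherian if and only if \eqref{eq:star} holds.

\begin{theorem}\label{thm:main}
Let $K$ be a field of characteristic zero. The ring $D(K[\mathbb NA])$ is left Noetherian if and only if \eqref{eq:star} holds.
\end{theorem}

If $N$ is scored there are no holes, since each $b_i$ lies in $S\setminus N$; so $D$ is left Noetherian. The same holds if all holes have codimension one.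

To see where \eqref{eq:star} comes from, note that an operator which is homogeneous of degree $a\in\mathbb Z^d$ sends $t^x$ to $p(x)t^{x+a}$ for a polynomial $p$, and $p$ must vanish at those $x\in N$ for which $x+a$ leaves $N$. Missing distances and holes of codimension one force $p$ to vanish on hyperplanes, which is a divisibility condition. A hole of codimension at least two forces vanishing on a smaller subspace, and we shall see that such conditions can pile up when operators are multiplied. One would therefore guess that $D$ is left Noetherian exactly when no hole has codimension two or more. Section~\ref{sec:examples} shows by two planar examples that this guess is nearly right and how it must be corrected: a small hole is harmless when the hyperplane conditions already imply the vanishing that it demands.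

Section~\ref{sec:ring} describes $D$ as a graded ring. Section~\ref{sec:levels} restates \eqref{eq:star} in terms of the semigroups $N+L_\sigma$. Necessity of \eqref{eq:star} is proved in Section~\ref{sec:necessity}, and sufficiency in Sections~\ref{sec:generators}--\ref{sec:sufficiency}.

\section{The cone and the graded ring $D$}\label{sec:ring}

\subsection*{Faces and holes}
Since $\mathbb ZA=\mathbb Z^d$, the cone $\mathcal C$ has dimension $d$. We use the following standard facts: $\mathcal C=\{x\in\mathbb R^d:F_\sigma(x)\ge0\text{ for all }\sigma\}$; a facet $\sigma$ equals $\mathcal C\cap\{F_\sigma=0\}$; a face $\tau$ is generated as a cone by $A\cap\tau$; and a proper face is the intersection of the facets that contain it. Put $u_\tau=\sum_{a\in A\cap\tau}a\in N\cap L_\tau$. Then: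
\begin{itemize}
\item[(C1)] $L_\tau$ has finite index in $\mathbb Z^d\cap K\tau$, both groups having rank $\dim\tau$. For a facet $\sigma$ we have $K\sigma=\{F_\sigma=0\}\subset K^d$.
\item[(C2)] $F_\sigma(u_\tau)=0$ if $\sigma\supseteq\tau$, and $F_\sigma(u_\tau)>0$ if $\sigma\not\supseteq\tau$. Indeed $F_\sigma(u_\tau)$ is a sum of nonnegative terms, which all vanish only if $A\cap\tau\subseteq\sigma$.
\item[(C3)] If $\tau$ is a proper face, $\rho$ is a face, and every facet containing $\tau$ contains $\rho$, then $\tau\supseteq\rho$.
\end{itemize}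
From the expression \eqref{eq:standard} we use, besides the equality itself and $b_i\in S$, three consequences.
\begin{itemize}
\item[(H1)] $(b_i+L_{\tau_i})\cap N=\emptyset$.
\item[(H2)] Each $\tau_i$ is a proper face, since $b_i+L_{\mathcal C}=\mathbb Z^d$ would meet $N$.
\item[(H3)] $b_i+L_{\tau_i}\not\subseteq b_k+L_{\tau_k}$ for $k\ne i$, by irredundancy.
\end{itemize}
If $\sigma\supseteq\tau_i$, then $F_\sigma$ is constant on $b_i+K\tau_i$. By (C1), a facet $\sigma\supseteq\tau_i$ lies in $B_i$ if and only if $\sigma=\tau_j$ and $F_\sigma(b_i)=F_\sigma(b_j)$ for some $j$.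

\subsection*{Operators}
Let $K[s]=K[s_1,\dots,s_d]$, viewed as polynomial functions on $K^d\supset\mathbb Z^d$; the forms $F_\sigma$ give linear polynomials $F_\sigma(s)$. For $a\in\mathbb Z^d$ and $p\in K[s]$ let $t^ap(s)$ be the linear map $t^x\mapsto p(x)t^{x+a}$ of $K[\mathbb Z^d]=K[t_1^{\pm1},\dots,t_d^{\pm1}]$. Applying both sides to $t^x$ gives the product rule
\begin{equation}\label{eq:product}
t^{a'}q(s)\cdot t^ap(s)=t^{a+a'}q(s+a)\,p(s).
\end{equation}
For $a\in\mathbb Z^d$ let
\[
\Omega(a)=\{x\in N: x+a\notin N\},\qquad I(a)=\{p\in K[s]: p\text{ vanishes on }\Omega(a)\}.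
\]

\begin{proposition}\label{prop:D}
$D=\bigoplus_{a\in\mathbb Z^d}t^aI(a)$.
\end{proposition}

\begin{proof}
We recall two textbook facts. First, if $R$ is a domain and $R'$ is a localization of $R$, then every operator in $D^k(R)$ extends uniquely to an operator in $D^k(R')$. Conversely, an operator $P\in D^k(R')$ with $P(R)\subseteq R$ restricts to an element of $D^k(R)$, by induction on $k$, because its commutators with elements of $R$ again preserve $R$. Second, in characteristic zero $D(K[\mathbb Z^d])$ is generated by the $t_i^{\pm1}$ and the $\partial_i=\partial/\partial t_i$.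

The ring $K[\mathbb Z^d]$ is obtained from $R$ by inverting all monomials $t^x$, $x\in N$, because $N-N=\mathbb ZA=\mathbb Z^d$. Hence $D=\{P\in D(K[\mathbb Z^d]):P(R)\subseteq R\}$. The operator $s_i=t_i\partial_i$ multiplies $t^x$ by $x_i$, in agreement with our notation, and $\partial_i=t_i^{-1}s_i$. By \eqref{eq:product} every element of $D(K[\mathbb Z^d])$ is a finite sum $P=\sum_at^ap_a(s)$, and the $p_a$ are unique since a polynomial vanishing on $\mathbb Z^d$ is zero. Finally $P(t^x)=\sum_ap_a(x)t^{x+a}$ lies in $R$ for all $x\in N$ if and only if $p_a(x)=0$ whenever $x\in N$ and $x+a\notin N$.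
\end{proof}

So $D$ is $\mathbb Z^d$-graded with $D_a=t^aI(a)$ and $D_0=K[s]$. Since $q(s)\cdot t^ap(s)=t^aq(s+a)p(s)$, the $D_0$-submodules of $D_a$ are the sets $t^aJ_a$ with $J_a\subseteq I(a)$ an ideal of $K[s]$, and a graded left ideal of $D$ has the form $\bigoplus_at^aJ_a$. The shift $q(s+a)$ in \eqref{eq:product} drives both halves of the proof.

\section{Two planar examples}\label{sec:examples}

In both examples $\mathcal C$ is the first quadrant, the forms $F_\sigma$ are the coordinates $s_1,s_2$, both coordinates take every value in $\mathbb N$ on $N$, and so $S=\mathbb N^2$; see Figure~\ref{fig:examples}.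

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \x in {0,...,5} { \foreach \y in {0,...,5} { \fill (\x,\y) circle (3pt); } }
\filldraw[fill=white] (0.8,-0.2) rectangle (1.2,0.2);
\begin{scope}[xshift=8.5cm]
\foreach \x in {0,...,5} { \foreach \y in {0,...,5} { \fill (\x,\y) circle (3pt); } }
\foreach \x/\y in {1/0,3/0,5/0,0/1,2/1,4/1,0/3,0/5,1/2,1/4} { \filldraw[fill=white] (\x,\y) circle (5pt); }
\filldraw[fill=white] (0.8,0.8) rectangle (1.2,1.2);
\end{scope}
\end{tikzpicture}
\caption{Two subsemigroups $N$ of $\mathbb N^2$, drawn for coordinates $0,\dots,5$. Black dots are points of $N$, open circles lie on one-dimensional holes, and the open square is a hole consisting of a single point. Left: $N=\mathbb N^2\setminus\{(1,0)\}$, where $D(K[N])$ is not left Noetherian. Right: the row and the column of the missing point $(1,1)$ both carry a one-dimensional hole, and $D(K[N])$ is left Noetherian.}\label{fig:examples}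
\end{figure}

\begin{example}\label{ex:bad}
Let $A=\{(2,0),(3,0),(0,1),(1,1)\}$, so that $N=\mathbb N^2\setminus\{(1,0)\}$. The only hole is the point $b=(1,0)$, with $\tau_1=\{0\}$, $B_1=\emptyset$ and $\tau_1'=\mathcal C$; condition \eqref{eq:star} fails. For $j\ge1$ let $a_j=(0,-j)$ and $\beta_j=(1,j)$. Then $\Omega(a_j)=\{x\in N:x_2<j\}\cup\{\beta_j\}$. Put
\[
p_j=(s_1-1)\,s_2(s_2-1)\cdots(s_2-j+1)\in I(a_j),\qquad P_j=t^{a_j}p_j(s)=(t_1\partial_1-1)\,\partial_2^{\,j}\in D.
\]
In the Weyl algebra $P_j=\partial_2^{\,j-k}P_k$, but $\partial_2^{\,j-k}\notin D$, since it sends $t_1t_2^{\,j-k}$ to a nonzero multiple of $t_1\notin R$. We claim that $P_j\notin\sum_{k<j}DP_k$. Otherwise, taking components of degree $a_j$ and using \eqref{eq:product}, we get $p_j=\sum_{k<j}q_k(s+a_k)p_k(s)$ with $q_k\in I(a_{j-k})$. Now $q_k$ vanishes at $\beta_{j-k}=\beta_j+a_k$, so $q_k(s+a_k)$ vanishes at $\beta_j$; and $p_k$ vanishes at $\beta_j$ because of the factor $s_1-1$. So the right side vanishes to second order at $\beta_j$, whereas $\partial p_j/\partial s_1$ equals $j!\ne0$ there.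 Hence the left ideals $\sum_{k\le j}DP_k$ increase strictly.
\end{example}

\begin{example}\label{ex:good}
Let $A=\{(2,0),(0,2),(3,1),(1,3),(3,2),(2,3)\}$. Sorting by parity, $N$ consists of all points (even, even) of $\mathbb N^2$, all (odd, odd) except $(1,1)$, all (odd $\ge3$, even $\ge2$), and all (even $\ge2$, odd $\ge3$). The holes are
\[
(1,0)+\mathbb Z(2,0),\quad(0,1)+\mathbb Z(2,0),\quad(1,0)+\mathbb Z(0,2),\quad(0,1)+\mathbb Z(0,2),\quad\{(1,1)\};
\]
none can be omitted, as the points $(3,0),(2,1),(1,2),(0,3),(1,1)$ show. The point $(1,1)$ lies on the line $s_2=1$ spanned by the second hole and on the line $s_1=1$ spanned by the third. So both facets belong to $B_5$, $\tau_5'=\{0\}$, and \eqref{eq:star} holds.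

Let us repeat the previous computation in the degrees $a_l=(0,-2l)$, $l\ge1$. We claim that $I(a_l)=\gamma_lK[s]$ with $\gamma_l=\prod_{v=0}^{2l+1}(s_2-v)$. If $x\in N$ and $x_2\ge2l+2$, then $x+a_l$ has the same parities and the same first coordinate as $x$, and its second coordinate is at least $2$, hence at least $3$ if odd; so $x+a_l\in N$ by the list above. Thus $\gamma_l\in I(a_l)$. Conversely each line $s_2=v$ with $0\le v\le2l+1$ contains infinitely many points of $\Omega(a_l)$: all its points in $N$ if $v<2l$, the points (odd $\ge3$, $2l$) if $v=2l$, and the points (even $\ge2$, $2l+1$) if $v=2l+1$. The point $(1,2l+1)$, which $a_l$ moves into the hole $(1,1)$, lies on the last line and imposes no further condition. This is the effect of \eqref{eq:star}.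

The holes of codimension one have a price. Let $G_l=t^{a_l}\gamma_l(s)$, the generator of the $D_0$-module $D_{a_l}$. The polynomial $\gamma_l(s_2-2k)$ has the roots $2k,\dots,2k+2l+1$ and $\gamma_k$ has the roots $0,\dots,2k+1$, so
\[
G_lG_k=t^{a_{k+l}}\,e_k\,\gamma_{k+l},\qquad e_k=(s_2-2k)(s_2-2k-1).
\]
Hence $G_{k+l}\notin DG_k$. But the excess factor $e_k$ moves with $k$: the polynomials $e_1$ and $e_2$ are coprime, so $G_j\in D_0G_{j-1}G_1+D_0G_{j-2}G_2\subseteq DG_1+DG_2$ for all $j\ge3$.
\end{example}

The proof of necessity is Example~\ref{ex:bad} with a careful choice of $b$ and of the direction of the $a_j$. The proof of sufficiency makes the three features of Example~\ref{ex:good} general: cyclic components in the degrees of a sublattice, a product formula with a bounded excess factor, and coprimality of excess factors that are far apart.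

\section{Levels}\label{sec:levels}

The hyperplane conditions parallel to a facet $\sigma$ do not change when $N$ is enlarged by translations along $\sigma$. So we put $N_\sigma=N+L_\sigma$, a semigroup that is a union of cosets of $L_\sigma$ and satisfies $F_\sigma(N_\sigma)=V_\sigma$. An integer $w$ is an \emph{empty}, \emph{full} or \emph{partial level} of $\sigma$ if $N_\sigma\cap\{F_\sigma=w\}$ is empty, is all of $\{x\in\mathbb Z^d:F_\sigma(x)=w\}$, or is neither. Since $F_\sigma(\mathbb Z^d)=\mathbb Z$, exactly one of the three holds. The nonempty levels are the elements of $V_\sigma$, and negative levels are empty. In Example~\ref{ex:bad} all levels $w\ge0$ are full; in Example~\ref{ex:good} the levels $0$ and $1$ of both facets are partial and all levels $w\ge2$ are full.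

\begin{lemma}\label{lem:kappa}
There is an integer $\kappa\ge1$ such that for every facet $\sigma$ all levels $w\ge\kappa$ are full.
\end{lemma}

\begin{proof}
Fix $\sigma$. The group $G=\mathbb Z^d/L_\sigma$ is finitely generated of rank one, $F_\sigma$ induces a homomorphism $G\to\mathbb Z$, the image $\bar N$ of $N$ generates $G$, and $N_\sigma$ is the preimage of $\bar N$. Choose $e\in\bar N$ with $F_\sigma(e)>0$. Then $G/\mathbb Ze$ is finite. The image of $\bar N$ in it is a submonoid of a finite group, hence a subgroup, and it generates; so it is everything. Thus the finitely many cosets of $\mathbb Ze$ have representatives $n_1,\dots,n_h\in\bar N$. An element $n_l+ke\in G$ with $F_\sigma(n_l+ke)\ge\max_{l'}F_\sigma(n_{l'})$ has $k\ge0$ and so lies in $\bar N$. Take the maximum of these bounds over the finitely many facets.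
\end{proof}

We fix such a $\kappa$ and let $P_\sigma\subseteq\{0,\dots,\kappa-1\}$ be the set of partial levels of $\sigma$. The next lemma says that the holes of codimension one are exactly what is missing from the partial levels.

\begin{lemma}\label{lem:partial}
Let $\sigma$ be a facet.
\begin{itemize}
\item[(a)] If $\tau_j=\sigma$, then $(b_j+L_\sigma)\cap N_\sigma=\emptyset$ and $F_\sigma(b_j)\in P_\sigma$.
\item[(b)] If $x\in\mathbb Z^d\setminus N_\sigma$ and $F_\sigma(x)\in V_\sigma$, then $x\in b_j+L_\sigma$ for some $j$ with $\tau_j=\sigma$.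
\item[(c)] For every $i$, $B_i=\{\sigma\text{ facet}:\sigma\supseteq\tau_i,\ F_\sigma(b_i)\in P_\sigma\}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $b_j+L_\sigma$ met $N+L_\sigma$, it would meet $N$, against (H1). The level $F_\sigma(b_j)$ is nonempty because $b_j\in S$, and not full because $b_j\notin N_\sigma$.

(b) Consider the points $x+ku_\sigma$, $k\in\mathbb N$. By (C2), $F_\sigma$ is constant on them, and $F_\rho(x+ku_\sigma)\to\infty$ for every facet $\rho\ne\sigma$. For large $k$ these values are at least $\kappa$ and so lie in $V_\rho$; hence $x+ku_\sigma\in S$. Also $x+ku_\sigma\notin N$, since otherwise $x\in N_\sigma$. By \eqref{eq:standard} some hole $b_j+L_{\tau_j}$ contains $x+ku_\sigma$ for infinitely many $k$. A facet $\rho\ne\sigma$ cannot contain $\tau_j$, because $F_\rho$ is unbounded on this hole. So $\sigma$ is the only facet that can contain the proper face $\tau_j$, which forces $\tau_j=\sigma$. Then $x\in b_j+L_\sigma$.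

(c) If $\sigma\in B_i$, then $F_\sigma(b_i)=F_\sigma(b_j)$ with $\tau_j=\sigma$, and this level is partial by (a). Conversely let $\sigma\supseteq\tau_i$ and $F_\sigma(b_i)\in P_\sigma$. Choose $x\notin N_\sigma$ with $F_\sigma(x)=F_\sigma(b_i)$. By (b) there is $j$ with $\tau_j=\sigma$ and $F_\sigma(b_j)=F_\sigma(x)=F_\sigma(b_i)$.
\end{proof}

By (c), condition \eqref{eq:star} says that each $\tau_i$ of codimension at least two is cut out by the facets for which the hole sits on a partial level.

\section{Necessity of the condition}\label{sec:necessity}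

\begin{proposition}\label{prop:necessity}
If \eqref{eq:star} fails, then $D$ is not left Noetherian.
\end{proposition}

Example~\ref{ex:bad} used a point $b\notin N$ and a direction $c$ with two properties: the points $b+jc$ lie in $N$, and near $b+jc$ the Zariski closure of $\Omega(-jc)$ has codimension at least two. In general we take $b$ in a hole that violates \eqref{eq:star} and $c$ in the face $\tau_i'$, so that moving along $c$ does not change the partial levels on which the hole sits. The difficulty is the other holes whose affine spans may pass through $b$. We push $b$ deep into its hole, so that only holes of faces containing $\tau_i$ remain, and choose $\tau_i$ maximal, so that the larger ones satisfy \eqref{eq:star}.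

\begin{proof}
Among the indices $i$ with $\operatorname{codim}\tau_i\ge2$ and $\tau_i'\ne\tau_i$ choose one with $\dim\tau_i$ maximal, and write $\tau=\tau_i\subsetneq\tau'=\tau_i'$. By (C2) we can choose $n_1,n_2\ge1$ such that $b=b_i+n_1u_\tau$ and $c=n_2u_{\tau'}$ satisfy
\begin{align}
F_\sigma(b)&>\max_kF_\sigma(b_k)\quad\text{for all facets }\sigma\not\supseteq\tau,\label{eq:bdeep}\\
F_\sigma(c)&>\max_kF_\sigma(b_k)\quad\text{for all facets }\sigma\not\supseteq\tau'.\label{eq:cdeep}
\end{align}
Then $b\in S+N\subseteq S$ and $b\in b_i+L_\tau$, so $b\notin N$; and $c\in N\cap L_{\tau'}$. For $j\ge1$ put $a_j=-jc$ and $\beta_j=b+jc=b-a_j$.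

\medskip\noindent\emph{Step 1: $\beta_j\in N$ for all $j\ge1$.} We have $\beta_j\in S$. Suppose $\beta_j\in b_k+L_{\tau_k}$. For a facet $\sigma\supseteq\tau_k$ we have $F_\sigma(b_k)=F_\sigma(\beta_j)\ge F_\sigma(c)$, so $\sigma\supseteq\tau'$ by \eqref{eq:cdeep}. By (C3), $\tau_k\supseteq\tau'\supsetneq\tau$; in particular $k\ne i$. Then $jc\in L_{\tau_k}$, so $b\in b_k+L_{\tau_k}$ and $b_i+L_\tau=b+L_\tau\subseteq b_k+L_{\tau_k}$, against (H3).

\medskip\noindent\emph{Step 2: $\Omega(a_j)$ is contained in the union of $\beta_j+K\tau$ and finitely many proper affine subspaces of $K^d$ that do not contain $\beta_j$.} Let $x\in\Omega(a_j)$ and $y=x+a_j\notin N$.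

Suppose first that $y\notin S$, say $w=F_\sigma(y)\notin V_\sigma$. Then $F_\sigma(a_j)\le w<\kappa$, so there are finitely many possible pairs $(\sigma,w)$, and $x$ lies on the hyperplane $\{F_\sigma=w-F_\sigma(a_j)\}$. It does not contain $\beta_j$, because $F_\sigma(\beta_j)=F_\sigma(b)-F_\sigma(a_j)$ and $F_\sigma(b)\in V_\sigma$.

Suppose now that $y\in S$, so $y\in b_k+L_{\tau_k}$ for some $k$, and $x$ lies in the proper subspace $b_k-a_j+K\tau_k$. We must show that if this subspace contains $\beta_j$, that is, if $b-b_k\in K\tau_k$, then $\tau_k=\tau$; the subspace is then $\beta_j+K\tau$. For every facet $\sigma\supseteq\tau_k$ we have $F_\sigma(b)=F_\sigma(b_k)$, so $\sigma\supseteq\tau$ by \eqref{eq:bdeep}. Hence $\tau_k\supseteq\tau$ by (C3), and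
\begin{equation}\label{eq:samelevel}
F_\sigma(b_i)=F_\sigma(b)=F_\sigma(b_k)\quad\text{for all facets }\sigma\supseteq\tau_k.
\end{equation}
Moreover $\tau_k\not\supseteq\tau'$: otherwise $a_j\in L_{\tau_k}$ and $x=y-a_j\in(b_k+L_{\tau_k})\cap N$, against (H1). If $\tau_k$ were a facet, then $\tau_k\in B_i$ by \eqref{eq:samelevel}, so $\tau_k\supseteq\tau'$, which we have excluded. If $\operatorname{codim}\tau_k\ge2$ and $\tau_k\supsetneq\tau$, then $\tau_k=\tau_k'$ by the maximality of $\dim\tau$. Each $\sigma\in B_k$ contains $\tau$ and has $F_\sigma(b_i)=F_\sigma(b_k)\in P_\sigma$ by \eqref{eq:samelevel} and Lemma~\ref{lem:partial}(c), so $B_k\subseteq B_i$ and $\tau_k=\tau_k'\supseteq\tau'$, which is again excluded. Therefore $\tau_k=\tau$.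

\medskip\noindent\emph{Step 3: the chain.} Since $\operatorname{codim}\tau\ge2$, the space $K\tau+Kc$ has dimension at most $d-1$, so there is a polynomial $f$ of degree exactly $1$ vanishing on $b+K\tau+Kc$. It vanishes on $\beta_j+K\tau$ for every $j$. For each of the other subspaces in Step 2 choose a polynomial of degree $1$ that vanishes on it but not at $\beta_j$, and let $f_j$ be their product. Then $p_j=ff_j\in I(a_j)$ and $f_j(\beta_j)\ne0$. Let $\mathfrak m_j\subset K[s]$ be the maximal ideal of $\beta_j$. We have $p_k\in\mathfrak m_j$ for all $k,j$ because $f(\beta_j)=0$. Elements of $\mathfrak m_j^2$ have zero gradient at $\beta_j$, while the gradient of $p_j$ there is $f_j(\beta_j)\nabla f\ne0$; so $p_j\notin\mathfrak m_j^2$.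

Let $P_j=t^{a_j}p_j(s)\in D$ and suppose $P_j\in\sum_{k<j}DP_k$. Taking components of degree $a_j$,
\[
p_j(s)=\sum_{k<j}q_k(s+a_k)\,p_k(s),\qquad q_k\in I(a_j-a_k)=I(a_{j-k}).
\]
By Step 1, $\beta_{j-k}\in N$, and $\beta_{j-k}+a_{j-k}=b\notin N$. So $\beta_{j-k}\in\Omega(a_{j-k})$ and $q_k(\beta_{j-k})=0$. Since $\beta_j+a_k=\beta_{j-k}$, this says $q_k(s+a_k)\in\mathfrak m_j$. Hence $p_j\in\mathfrak m_j^2$, a contradiction. The left ideals $\sum_{k\le j}DP_k$, $j=1,2,\dots$, form a strictly increasing chain.
\end{proof}

The hypothesis $\operatorname{codim}\tau\ge2$ enters in Step 3: one polynomial $f$ must vanish on all the subspaces $\beta_j+K\tau$ at once, so that $p_k$ vanishes at $\beta_j$ also for $k\ne j$. If $\tau$ is a facet and $c\notin\tau$, these subspaces are distinct parallel hyperplanes and no such $f$ exists.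

\section{Hyperplane factors}\label{sec:generators}

We turn to sufficiency. We first isolate the divisibility conditions on $I(a)$. For $a\in\mathbb Z^d$ and a facet $\sigma$ let
\[
H_\sigma(a)=\{F_\sigma(y):y\in N_\sigma,\ y+a\notin N_\sigma\}.
\]
An element $v\in H_\sigma(a)$ satisfies $0\le v<\kappa-F_\sigma(a)$. So $H_\sigma(a)$ is finite, and it is empty if $F_\sigma(a)\ge\kappa$. Put
\[
g_a=\prod_\sigma\prod_{v\in H_\sigma(a)}\bigl(F_\sigma(s)-v\bigr)\in K[s].
\]

\begin{lemma}\label{lem:divides}
$I(a)\subseteq g_aK[s]$ for all $a\in\mathbb Z^d$.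
\end{lemma}

\begin{proof}
Let $v=F_\sigma(y)$ with $y\in N_\sigma$, $y+a\notin N_\sigma$, and write $y=n+\ell$ with $n\in N$, $\ell\in L_\sigma$. For $x\in n+\mathbb N(A\cap\sigma)\subseteq N$ we have $x+a\in y+a+L_\sigma$, and this coset is disjoint from $N_\sigma\supseteq N$. So $n+\mathbb N(A\cap\sigma)\subseteq\Omega(a)$. Choose linearly independent $\alpha_1,\dots,\alpha_{d-1}\in A\cap\sigma$; they form a basis of $\{F_\sigma=0\}$. For $p\in I(a)$ the polynomial $p(n+\sum_l\lambda_l\alpha_l)$ in $\lambda_1,\dots,\lambda_{d-1}$ vanishes on $\mathbb N^{d-1}$, hence is zero in characteristic zero. In affine coordinates $\lambda_1,\dots,\lambda_{d-1},F_\sigma-v$ on $K^d$ it is the remainder of $p$ modulo $F_\sigma-v$, so $F_\sigma-v$ divides $p$. The factors of $g_a$ are primes, and no two are associate, because the forms $F_\sigma$ of distinct facets are not proportional and distinct integers are distinct in $K$. Hence $g_a$ divides $p$.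
\end{proof}

The statements that follow need degrees $u$ that act on each facet in one of two clean ways: either $u$ preserves $N_\sigma$, or it jumps across the whole band of levels in which $N_\sigma$ and the holes are irregular. Let $\mu$ be a common multiple of the indices $[\mathbb Z^d\cap K\tau:L_\tau]$ over all faces $\tau$, with $\mu\ge\kappa$ and $\mu>F_\sigma(b_i)$ for all $\sigma$ and $i$, and put $\Lambda=\mu\mathbb Z^d$. Then
\begin{equation}\label{eq:lambda}
\Lambda\cap K\tau\subseteq L_\tau\text{ for all faces }\tau,\qquad F_\sigma(\Lambda)\subseteq\mu\mathbb Z\text{ for all facets }\sigma.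
\end{equation}
For the first inclusion, write $u=\mu u'$ with $u'\in\mathbb Z^d\cap K\tau$ and use that $\mu$ kills the finite group $(\mathbb Z^d\cap K\tau)/L_\tau$. In Example~\ref{ex:good} one can take $\kappa=\mu=2$.

The next lemma is the only place where \eqref{eq:star} is used.

\begin{lemma}\label{lem:principal}
Assume \eqref{eq:star}. Then $g_u\in I(u)$, and so $t^ug_u(s)\in D$, for every $u\in\Lambda$.
\end{lemma}

\begin{proof}
Let $x\in N$ with $x+u\notin N$; we show $g_u(x)=0$. If $x+u\notin N_\sigma$ for some $\sigma$, then $F_\sigma(x)\in H_\sigma(u)$ and we are done. So assume $x+u\in\bigcap_\sigma N_\sigma\subseteq S$. Then $x+u\in b_i+L_{\tau_i}$ for some $i$, and $\tau_i$ is not a facet by Lemma~\ref{lem:partial}(a); so $\operatorname{codim}\tau_i\ge2$. For every facet $\sigma\supseteq\tau_i$,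
\[
0\le F_\sigma(x)=F_\sigma(b_i)-F_\sigma(u),
\]
so $F_\sigma(u)\le F_\sigma(b_i)<\mu$, and therefore $F_\sigma(u)\le0$ by \eqref{eq:lambda}.

We claim that $F_\sigma(u)<0$ for some $\sigma\in B_i$. Suppose that $F_\sigma(u)=0$ for all $\sigma\in B_i$, and let $z=-u+ku_{\tau_i}$ with $k$ large. By (C2), $F_\sigma(z)=-F_\sigma(u)\ge0$ for $\sigma\supseteq\tau_i$, and $F_\sigma(z)\ge0$ for $\sigma\not\supseteq\tau_i$. So $z\in\mathcal C$, and $F_\sigma(z)=0$ for $\sigma\in B_i$. Hence $z\in\tau_i'$, and $\tau_i'=\tau_i$ by \eqref{eq:star}. It follows that $u\in\Lambda\cap K\tau_i\subseteq L_{\tau_i}$ and $x=(x+u)-u\in(b_i+L_{\tau_i})\cap N$, against (H1).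

So let $\sigma\in B_i$ with $F_\sigma(u)<0$. Then $F_\sigma(u)\le-\mu$, so $F_\sigma(x)\ge\mu\ge\kappa$ is a full level, while $F_\sigma(x+u)=F_\sigma(b_i)$ is a partial level by Lemma~\ref{lem:partial}(c). Choose $y'\notin N_\sigma$ with $F_\sigma(y')=F_\sigma(b_i)$ and put $y=y'-u$. Then $F_\sigma(y)=F_\sigma(x)$, so $y\in N_\sigma$, and $y+u\notin N_\sigma$. Thus $F_\sigma(x)\in H_\sigma(u)$.
\end{proof}

In Example~\ref{ex:bad}, where $\mu=2$ is admissible, the lemma fails for $u=(0,-2)$: there $g_u=s_2(s_2-1)$ does not vanish at $(1,2)\in\Omega(u)$.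

Left multiplication by $t^ug_u(s)$ sends $t^ag_ap'$ to $t^{a+u}g_u(s+a)g_a(s)p'$, so we compare $g_u(s+a)g_a(s)$ with $g_{a+u}(s)$. Without a restriction on signs the quotient is uncontrolled: for $N=\mathbb N$, $a=-k$, $u=k$ it is $t^k\partial^k=s(s-1)\cdots(s-k+1)$, of unbounded degree. It is controlled when $u$ moves $a$ further in the direction in which it already points. For $a\in\mathbb Z^d$ let
\[
e_\sigma(a)=\prod_{w\in P_\sigma}\bigl(F_\sigma(s)+F_\sigma(a)-w\bigr),
\]
a polynomial in $F_\sigma(s)$ with simple roots $w-F_\sigma(a)$, $w\in P_\sigma$, which depends on $a$ only through $F_\sigma(a)$.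

\begin{lemma}\label{lem:cocycle}
Let $a\in\mathbb Z^d$ and $u\in\Lambda$. Assume that for each facet $\sigma$ one of the following holds: \emph{(i)} $F_\sigma(u)=0$; \emph{(ii)} $F_\sigma(u)>0$ and $F_\sigma(a)\ge\kappa$; \emph{(iii)} $F_\sigma(u)<0$ and $F_\sigma(a)\le-\kappa$. Then
\[
g_u(s+a)\,g_a(s)=g_{a+u}(s)\prod_{\sigma:\,F_\sigma(u)<0}e_\sigma(a).
\]
\end{lemma}

\begin{proof}
We compare, for each $\sigma$, the factors that are polynomials in $F_\sigma(s)$. Those of $g_a$, $g_u(s+a)$ and $g_{a+u}$ are monic with simple roots, and their root sets are $H_\sigma(a)$, $H_\sigma(u)-F_\sigma(a)$ and $H_\sigma(a+u)$.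

In case (i), $u\in\Lambda\cap K\sigma\subseteq L_\sigma$, so $N_\sigma+u=N_\sigma$; hence $H_\sigma(u)=\emptyset$ and $H_\sigma(a+u)=H_\sigma(a)$. In case (ii), $F_\sigma(u)\ge\mu\ge\kappa$, so $F_\sigma$ is at least $\kappa$ on $a$, $u$ and $a+u$, and all three sets are empty.

For case (iii), let first $a'\in\mathbb Z^d$ be any vector with $\alpha'=-F_\sigma(a')\ge\kappa$. Translation by $a'$ takes level $v$ to level $v-\alpha'$. If $v<\alpha'$, the target level is empty, so $v\in H_\sigma(a')$ if and only if $v\in V_\sigma$. If $v\ge\alpha'$, the level $v$ is full, so $v\in H_\sigma(a')$ if and only if the level $v-\alpha'$ is not full. This applies to $a$, $u$ and $a+u$. With $\alpha=-F_\sigma(a)\ge\kappa$ and $\gamma=-F_\sigma(a+u)\ge\alpha+\kappa$ we obtain the following conditions for an integer $v$ to lie in each root set.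
\[
\begin{array}{c|c|c|c}
 & H_\sigma(a) & H_\sigma(u)+\alpha & H_\sigma(a+u)\\ \hline
v<\alpha & v\in V_\sigma & \text{never} & v\in V_\sigma\\
\alpha\le v<\gamma & v-\alpha\text{ not full} & v-\alpha\text{ nonempty} & \text{always}\\
v\ge\gamma & \text{never} & v-\gamma\text{ not full} & v-\gamma\text{ not full}
\end{array}
\]
Here ``never'' in the first row holds because $v-\alpha<0$, ``always'' because $v\ge\kappa$, and ``never'' in the last row because $v-\alpha\ge\kappa$. In the first and last rows the multiplicities of $v$ as a root of $g_u(s+a)g_a$ and of $g_{a+u}$ agree. In the middle row $v$ lies in at least one of the first two sets, and in both exactly when $v-\alpha\in P_\sigma$. All of $P_\sigma+\alpha$ lies in the middle range, since $P_\sigma\subseteq[0,\kappa)$, and $P_\sigma+\alpha$ is the root set of $e_\sigma(a)$.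
\end{proof}

\section{Families of ideals linked by moving factors}\label{sec:systems}

After division by $g_a$, a graded left ideal of $D$ becomes a family of ideals $J_a$ of $K[s]$ in which $J_{a+u}$ contains $J_a$ up to the excess factor of Lemma~\ref{lem:cocycle}. If there were no excess factors, the Hilbert basis theorem would show that finitely many $J_a$ generate the family. We show that the factors do no harm.

The argument is visible on a chain. Let $J_0,J_1,\dots$ be ideals of $K[s]$ with $e_nJ_n\subseteq J_m$ for $n<m$, where $e_n=s_1-n$. The ideal $\hat J=\sum_nJ_n$ equals $J_0+\dots+J_{n_0}$ for some $n_0$. Put $E=e_0\cdots e_{n_0}$ and $W=\sum_{n\le n_0}e_nJ_n$; then $E\hat J\subseteq W\subseteq J_m$ for $m>n_0$. For $n>n_0$ the polynomials $e_n$ and $E$ generate the unit ideal, so $J_n=e_nJ_n+EJ_n\subseteq e_nJ_n+W\subseteq J_m$ for $m>n$. Thus the chain ascends from $n_0+1$ on and is constant from some $n_1>n_0$ on, and $J_m=J_{n_1}=e_{n_1}J_{n_1}+W$ for $m>n_1$. It is essential that the factors move: for $e_n=s_1$ and $J_n=K[s]$ no $J_m$ equals $\sum_{n<m}e_nJ_n$.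

In general the index set is multidimensional and there is one factor for each facet. We remove the factors one facet at a time. The induction shrinks the index set, so we allow arbitrary thresholds in its definition. A \emph{region} is a set
\[
Q=\{a\in\theta:\ F_\sigma(a)=n_\sigma\ (\sigma\in\Sigma_0),\ F_\sigma(a)\ge n_\sigma\ (\sigma\in\Sigma_+),\ F_\sigma(a)\le n_\sigma\ (\sigma\in\Sigma_-)\}
\]
together with its defining data: a class $\theta\in\mathbb Z^d/\Lambda$, a partition $\Sigma_0\sqcup\Sigma_+\sqcup\Sigma_-$ of the set of facets, and integers $n_\sigma$. For $a,c\in Q$ we write $a\le c$ if $F_\sigma(a)\le F_\sigma(c)$ for $\sigma\in\Sigma_+$ and $F_\sigma(a)\ge F_\sigma(c)$ for $\sigma\in\Sigma_-$. This relation is reflexive and transitive. For $\Phi\subseteq\Sigma_-$ and $a\le c$ in $Q$ put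
\[
e^\Phi_{a,c}=\prod_{\sigma\in\Phi,\ F_\sigma(a)\ne F_\sigma(c)}e_\sigma(a),
\]
so that $e^\Phi_{a,a}=1$. For $a\le a'\le c$ in $Q$,
\begin{equation}\label{eq:divis}
e^\Phi_{a,c}\ \text{ divides }\ e^\Phi_{a,a'}\,e^\Phi_{a',c}.
\end{equation}
Indeed, let $\sigma\in\Phi$ with $F_\sigma(a)\ne F_\sigma(c)$. Either $F_\sigma(a)\ne F_\sigma(a')$ and $e_\sigma(a)$ is the $\sigma$-factor of $e^\Phi_{a,a'}$, or $F_\sigma(a)=F_\sigma(a')\ne F_\sigma(c)$ and $e_\sigma(a')=e_\sigma(a)$ is the $\sigma$-factor of $e^\Phi_{a',c}$.

A \emph{$\Phi$-system} on $Q$ is a family $(J_a)_{a\in Q}$ of ideals of $K[s]$ with $e^\Phi_{a,c}J_a\subseteq J_c$ for all $a\le c$ in $Q$.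

\begin{lemma}\label{lem:system}
For every $\Phi$-system $(J_a)_{a\in Q}$ on a region $Q$ there is a finite set $B\subseteq Q$ with
\begin{equation}\label{eq:generated}
J_c=\sum_{a\in B,\ a\le c}e^\Phi_{a,c}J_a\qquad\text{for all }c\in Q.
\end{equation}
\end{lemma}

\begin{proof}
The inclusion $\supseteq$ in \eqref{eq:generated} holds for every $B\subseteq Q$. So only $\subseteq$ has to be shown, and for a given $c$ it persists when $B$ is enlarged. We use induction on $|\Phi|$, for all regions at once.

\emph{The case $\Phi=\emptyset$.} For $a\in Q$ let $\varphi(a)\in\mathbb N^{\Sigma_+\sqcup\Sigma_-}$ have entries $|F_\sigma(a)-n_\sigma|$. Then $a\le c$ if and only if $\varphi(a)\le\varphi(c)$ componentwise. In the Noetherian ring $K[s][y_\sigma:\sigma\in\Sigma_+\sqcup\Sigma_-]$, the ideal generated by all $p\,y^{\varphi(a)}$ with $a\in Q$, $p\in J_a$ is generated by finitely many of them, say $p_ly^{\varphi(a_l)}$ with $p_l\in J_{a_l}$. For $p\in J_c$ write $p\,y^{\varphi(c)}=\sum_lr_l\,p_ly^{\varphi(a_l)}$ and compare coefficients of $y^{\varphi(c)}$. Only the $l$ with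 $\varphi(a_l)\le\varphi(c)$ contribute, so $p\in\sum_{a_l\le c}K[s]p_l$. Take $B=\{a_l\}$.

\emph{The inductive step.} Let $\sigma\in\Phi$ and $\Psi=\Phi\setminus\{\sigma\}$. For $a\le c$, the polynomial $e^\Phi_{a,c}$ equals $e^\Psi_{a,c}$ if $F_\sigma(a)=F_\sigma(c)$ and $e_\sigma(a)e^\Psi_{a,c}$ otherwise. The family $(J_a)$ need not be a $\Psi$-system, so we enlarge it to
\[
\hat J_c=\sum_{a\in Q,\ a\le c}e^\Psi_{a,c}J_a\supseteq J_c .
\]
For $c\le c'$, \eqref{eq:divis} gives $e^\Psi_{c,c'}e^\Psi_{a,c}J_a\subseteq e^\Psi_{a,c'}J_a$, so $(\hat J_c)$ is a $\Psi$-system on $Q$. By induction there is a finite $B_0\subseteq Q$ with $\hat J_c=\sum_{a'\in B_0,\,a'\le c}e^\Psi_{a',c}\hat J_{a'}$. Each $\hat J_{a'}$ is finitely generated and hence is the sum of finitely many of the ideals $e^\Psi_{a,a'}J_a$, $a\le a'$. Let $B_1$ be the finite set of all $a$ that occur for $a'\in B_0$. By \eqref{eq:divis} again,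
\[
\hat J_c=\sum_{a\in B_1,\ a\le c}e^\Psi_{a,c}J_a\qquad(c\in Q).
\]
Put $W_c=\sum_{a\in B_1,\,a\le c}e^\Phi_{a,c}J_a$ and $E=\prod_{a\in B_1}e_\sigma(a)$. For $a\in B_1$ the polynomial $e^\Phi_{a,c}$ divides $Ee^\Psi_{a,c}$, so
\begin{equation}\label{eq:sandwich}
E\hat J_c\subseteq W_c\subseteq J_c\qquad(c\in Q).
\end{equation}
Both $E$ and $e_\sigma(a)$ are polynomials in the single variable $F_\sigma$ with integer roots, and the roots $w-F_\sigma(a)$ of $e_\sigma(a)$ are at least $-F_\sigma(a)$. Choose $n'\le n_\sigma$ such that $-n'$ exceeds all roots of $E$. If $F_\sigma(a)\le n'$, then $e_\sigma(a)$ and $E$ have no common root in $K$, because $K$ has characteristic zero, so they generate the unit ideal of $K[F_\sigma]$.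

Let $Q'=\{a\in Q:F_\sigma(a)\le n'\}$, a region with the same partition as $Q$ and the restricted relation $\le$. We claim that for $a\in Q'$ and $a\le c$,
\begin{equation}\label{eq:remove}
e^\Psi_{a,c}J_a\subseteq e^\Phi_{a,c}J_a+W_c\subseteq J_c .
\end{equation}
If $F_\sigma(a)=F_\sigma(c)$, then $e^\Psi_{a,c}=e^\Phi_{a,c}$ and there is nothing to prove. Otherwise write $1=\xi e_\sigma(a)+\eta E$ with $\xi,\eta\in K[s]$. For $p\in J_a$ we get $e^\Psi_{a,c}p=\xi\,e^\Phi_{a,c}p+\eta E\,e^\Psi_{a,c}p$, and $Ee^\Psi_{a,c}p\in E\hat J_c\subseteq W_c$ by \eqref{eq:sandwich}. So $(J_a)_{a\in Q'}$ is a $\Psi$-system on $Q'$. By induction there is a finite $B'\subseteq Q'$ with $J_c=\sum_{a\in B',\,a\le c}e^\Psi_{a,c}J_a$ for $c\in Q'$, and \eqref{eq:remove} turns this into $J_c\subseteq\sum_{a\in B_1\cup B',\,a\le c}e^\Phi_{a,c}J_a$.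

The rest $Q\setminus Q'$ is the union of the finitely many slices $Q_n=\{a\in Q:F_\sigma(a)=n\}$, $n'<n\le n_\sigma$. Each $Q_n$ is a region in which $\sigma$ has been moved to $\Sigma_0$; its relation $\le$ is the restriction of that of $Q$, and $e^\Phi_{a,c}=e^\Psi_{a,c}$ for $a\le c$ in $Q_n$. So $(J_a)_{a\in Q_n}$ is a $\Psi$-system, and by induction there is a finite $B^{(n)}\subseteq Q_n$ with $J_c=\sum_{a\in B^{(n)},\,a\le c}e^\Phi_{a,c}J_a$ for $c\in Q_n$. The set $B=B_1\cup B'\cup\bigcup_nB^{(n)}$ has the required property.
\end{proof}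

\section{Sufficiency of the condition}\label{sec:sufficiency}

The preceding sections control graded left ideals. Homogenization passes from these to all left ideals.

\begin{lemma}\label{lem:graded}
Let $T$ be a $\mathbb Z^d$-graded ring all of whose graded left ideals are finitely generated. Then $T$ is left Noetherian.
\end{lemma}

\begin{proof}
We first show that $T[z]$ has the same property as $T$, where $z$ is a central indeterminate that is homogeneous of some degree $\delta\in\mathbb Z^d$. Let $\mathfrak J$ be a graded left ideal of $T[z]$, and let $M_n\subseteq T$ be the set of coefficients of $z^n$ in elements of $\mathfrak J$ of $z$-degree at most $n$. It is a left ideal. It is graded: if $\sum_{k\le n}x_kz^k\in\mathfrak J$, then its component of degree $a+n\delta$ lies in $\mathfrak J$, has $z$-degree at most $n$, and has the component of $x_n$ of degree $a$ as coefficient of $z^n$. Multiplication by $z$ shows $M_n\subseteq M_{n+1}$. The graded left ideal $\bigcup_nM_n$ is finitely generated, so $M_n=M_{n_0}$ for all $n\ge n_0$, for some $n_0$. For each $n\le n_0$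 choose finitely many elements of $\mathfrak J$ of $z$-degree at most $n$ whose coefficients of $z^n$ generate $M_n$. Given an element of $\mathfrak J$ of $z$-degree $n$, we can lower its degree by subtracting a left $T$-combination of the elements chosen for $n$ if $n\le n_0$, and of $z^{n-n_0}$ times those chosen for $n_0$ if $n>n_0$. So the chosen elements generate $\mathfrak J$. Iterating, the property holds for $T'=T[z_1,\dots,z_d]$ with $\deg z_i$ the $i$-th unit vector.

Let $\mathfrak I$ be a left ideal of $T$. For $0\ne x=\sum_ax_a\in\mathfrak I$ with $x_a\in T_a$, let $\nu\in\mathbb Z^d$ be the componentwise maximum of the $a$ with $x_a\ne0$, and put $x^*=\sum_ax_az^{\nu-a}\in T'$, which is homogeneous of degree $\nu$. The left ideal of $T'$ generated by all $x^*$ is graded, hence finitely generated, hence generated by finitely many $x_{(1)}^*,\dots,x_{(h)}^*$. The ring homomorphism $T'\to T$, $z_i\mapsto1$, sends $x^*$ to $x$, so $\mathfrak I=\sum_lTx_{(l)}$.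
\end{proof}

\begin{proposition}\label{prop:sufficiency}
If \eqref{eq:star} holds, then $D$ is left Noetherian.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:graded} it suffices to show that a graded left ideal $J=\bigoplus_at^aJ_a$ of $D$ is finitely generated. By Lemma~\ref{lem:divides}, $J_a=g_aJ'_a$ for an ideal $J'_a$ of $K[s]$.

Partition $\mathbb Z^d$ into finitely many regions by prescribing the class modulo $\Lambda$ and, for each facet $\sigma$, one of the conditions $F_\sigma(a)\ge\kappa$ (then $\sigma\in\Sigma_+$), $F_\sigma(a)\le-\kappa$ (then $\sigma\in\Sigma_-$), or $F_\sigma(a)=n$ for a given $n$ with $|n|<\kappa$ (then $\sigma\in\Sigma_0$). Let $Q$ be one of them, let $a\le c$ in $Q$, and put $u=c-a\in\Lambda$. Then $F_\sigma(u)$ is zero, nonnegative, nonpositive for $\sigma$ in $\Sigma_0$, $\Sigma_+$, $\Sigma_-$ respectively. So Lemma~\ref{lem:cocycle} applies, the facets with $F_\sigma(u)<0$ are the $\sigma\in\Sigma_-$ with $F_\sigma(a)\ne F_\sigma(c)$, and $g_u(s+a)g_a=g_c\,e^{\Sigma_-}_{a,c}$. By Lemma~\ref{lem:principal}, $t^ug_u(s)\in D$, and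 for $p'\in J'_a$ the product rule \eqref{eq:product} gives
\begin{equation}\label{eq:mult}
t^{u}g_{u}(s)\cdot t^ag_ap'=t^c\,g_c\,e^{\Sigma_-}_{a,c}\,p'.
\end{equation}
The left side lies in $J$, so $g_ce^{\Sigma_-}_{a,c}p'\in J_c=g_cJ'_c$. Canceling $g_c\ne0$, we see that $(J'_a)_{a\in Q}$ is a $\Sigma_-$-system on $Q$.

By Lemma~\ref{lem:system} there is a finite $B_Q\subseteq Q$ with $J'_c=\sum_{a\in B_Q,\,a\le c}e^{\Sigma_-}_{a,c}J'_a$ for all $c\in Q$. Multiplying by $t^cg_c$ and reading \eqref{eq:mult} from right to left,
\[
t^cJ_c=\sum_{a\in B_Q,\ a\le c}t^{c-a}g_{c-a}(s)\cdot t^aJ_a\ \subseteq\ \sum_{a\in B_Q}D\,t^aJ_a .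
\]
Hence $J$ is generated by the $t^aJ_a$ with $a$ in the finite set $\bigcup_QB_Q$. Each $J_a$ is a finitely generated ideal of $K[s]$, and $q(s-a)\cdot t^ap=t^aqp$, so $t^aJ_a$ is a finitely generated left $D_0$-module. Therefore $J$ is finitely generated.
\end{proof}

Propositions~\ref{prop:necessity} and \ref{prop:sufficiency} together prove Theorem~\ref{thm:main}.

\begin{remark}
Characteristic zero is used to describe $D$ by polynomials on $\mathbb Z^d\subset K^d$ (Proposition~\ref{prop:D}), for the density argument in Lemma~\ref{lem:divides}, and to keep the roots of distant excess factors apart in Lemma~\ref{lem:system}. All points and hyperplanes at which vanishing is tested are defined over the prime field or chosen by linear algebra over $K$, so $K$ need not be algebraically closed. Irredundancy of \eqref{eq:standard} is used only through (H3), in Step 1 of the proof of Proposition~\ref{prop:necessity}, and the uniqueness of the holes is not used.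
\end{remark}

\begin{thebibliography}{1}
\bibitem{ST} Mutsumi Saito and Ken Takahashi, \emph{Noetherian properties of rings of differential operators of affine semigroup algebras}, arXiv:math/0701529 (2007).
\end{thebibliography}
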